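# Finite families of forbidden graphs and accumulation points of the edit distance function

## 1. Paths, and an infinite family with an accumulation point at $1/4$

Fix a class of graphs closed under deleting vertices. How many edges must be added or removed, in the worst case, to bring a graph of edge density $p$ into the class? As a function of $p$, the answer is a minimum of explicit functions $g_K(p)$, one for each object $K$ called a CRG. We study densities near which no finite number of these functions is enough. They are called accumulation points.

It is easy to produce one if we may forbid infinitely many graphs. This section does so at $p=1/4$, and the whole matter will come down to one fact: the largest eigenvalue of a path is less than $2$ and can be arbitrarily close to $2$. The later sections ask what changes when the list of forbidden graphs must be finite.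

### 1.1 Eigenvalues of graphs, and the fact about paths

Graphs are finite with at least one vertex, unless we say otherwise. "Subgraph" means a not necessarily induced subgraph. Write $A_G$ for the adjacency matrix, $\lambda_1(G)$ for its largest eigenvalue, $\Delta(G)$ for the maximum degree, $|G|$ for the number of vertices, and $B_G(v,s)$ for the ball of radius $s$ about $v$. By Perron–Frobenius, $\lambda_1(G)$ has a nonnegative eigenvector. If $G$ is connected, the eigenvector is positive and unique up to scaling. We use the following elementary facts.

**(S0)** The number $\lambda_1(G)$ is at least the average degree (Rayleigh quotient of the all-ones vector), and it is the maximum of $\lambda_1$ over the components. If $G'$ is a subgraph of $G$, then $\lambda_1(G')\le\lambda_1(G)$, with strict inequality if $G$ is connected and $G'\ne G$. For the last part, let $w'\ge0$ be a unit eigenvector of $G'$ for $\lambda_1(G')$, extended by zeros. Then $\lambda_1(G')\le w'^TA_Gw'\le\lambda_1(G)$. If equality holds and $G$ is connected, then $w'$ maximizes the Rayleigh quotient of $A_G$. So it is an eigenvector for $\lambda_1(G)$ and $w'>0$.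 Then $V(G')=V(G)$, and $w'^T(A_G-A_{G'})w'=0$ forces $G'=G$.

**(S1)** If $G$ is connected and $F>0$ satisfies $A_GF\le\lambda F$, then $\lambda_1(G)\le\lambda$, with equality only if $A_GF=\lambda F$. Indeed, for a positive Perron vector $w$, $\lambda_1(G)\,w^TF=w^TA_GF\le\lambda\,w^TF$. If $\lambda_1(G)=\lambda$, then $w^T(\lambda F-A_GF)=0$ with $w>0$, so $A_GF=\lambda F$.

**(S2)** $\lambda_1(G)\le\Delta(G)$. If $\lambda_1(G)=\Delta\ge\Delta(G)$, then some component of $G$ is $\Delta$-regular. Apply (S1) with $F=\mathbf 1$ to a component attaining $\lambda_1(G)$.

**Paths.** Let $P_k$ be the path on $k$ vertices. For $k\ge2$ it is a proper subgraph of the connected graph $C_{k+1}$, and $\lambda_1(C_{k+1})=2$, so $\lambda_1(P_k)<2$. Also $\lambda_1(P_1)=0$. The average degree gives $\lambda_1(P_k)\ge2-2/k$. Hence over all disjoint unions of paths, $\sup\lambda_1=2$, and the supremum is not attained.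

### 1.2 Hereditary properties, edit distance and CRGs

**Definition (hereditary property, edit distance).** A hereditary property is a family of graphs closed under isomorphism and vertex-deletion. For a family $\mathcal F$, $\mathrm{Forb}(\mathcal F)$ is the family of graphs with no induced subgraph in $\mathcal F$. A hereditary property is non-trivial if it contains graphs of unbounded order. Equivalently, it is $\mathrm{Forb}(\mathcal F)$ where $\mathcal F$ does not contain both a clique and an anti-clique. For graphs on a common vertex set $V$, let $\mathrm{dist}(G,H)=|E(G)\triangle E(H)|/\binom{|V|}2$, and let $\mathrm{dist}(G,\mathcal H)$ be the minimum over $H\in\mathcal H$ with $V(H)=V(G)$. For non-trivial $\mathcal H$ and $p\in[0,1]$,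
$$\mathrm{ed}_{\mathcal H}(p)=\limsup_{n\to\infty}\max\Big\{\mathrm{dist}(G,\mathcal H): |V(G)|=n,\ |E(G)|=\big\lfloor p\tbinom n2\big\rfloor\Big\}.$$

For example, $\mathrm{Forb}(\{K_2\})$ consists of the anti-cliques. One must delete every edge, so $\mathrm{ed}(p)=p$.

**Definition (CRG).** A colored regularity graph (CRG) $K$ is a complete graph whose vertices are colored white or black and whose edges are colored white, gray or black. A graph $F$ embeds in $K$, written $F\mapsto K$, if there is a map $\varphi:V(F)\to V(K)$ such that for distinct $u,v\in V(F)$:

- if $uv\in E(F)$, then $\varphi(u)=\varphi(v)$ is a black vertex, or $\varphi(u)\ne\varphi(v)$ and the edge $\varphi(u)\varphi(v)$ is black or gray;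
- if $uv\notin E(F)$, then $\varphi(u)=\varphi(v)$ is a white vertex, or $\varphi(u)\ne\varphi(v)$ and the edge $\varphi(u)\varphi(v)$ is white or gray.

So a black vertex stands for a clique, a white vertex for an anti-clique, and a gray edge allows anything. For example, the star $K_{1,d}$ embeds in the CRG consisting of a white vertex $i$ and any vertex $j$ joined by a gray edge: send the leaves to $i$ and the center to $j$. A graph embeds in a single white vertex exactly when it is an anti-clique.

For $\mathcal H=\mathrm{Forb}(\mathcal F)$ let $\mathcal K(\mathcal H)$ be the set of CRGs $K$ with $F\not\mapsto K$ for all $F\in\mathcal F$. A sub-CRG is the CRG induced on a (nonempty) subset of the vertices, and $\mathcal K(\mathcal H)$ is closed under sub-CRGs.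

**Definition ($g_K$ and $p$-core).** For $K$ on $v_1,\dots,v_k$, let $M_K(p)$ be the symmetric matrix with diagonal entry $p$ at a white vertex and $1-p$ at a black one, and off-diagonal entry $p$, $1-p$ or $0$ for a white, black or gray edge. Put
$$g_K(p)=\min\{\mathbf x^TM_K(p)\mathbf x:\ \mathbf x\ge0,\ \textstyle\sum_ix_i=1\}.$$
$K$ is $p$-core if $g_{K'}(p)>g_K(p)$ for every proper sub-CRG $K'$. Let $\mathcal K_p(\mathcal H)$ be the set of $p$-core members of $\mathcal K(\mathcal H)$.

Examples: a white vertex has $g=p$, a black one $g=1-p$. Two white vertices joined by a white edge have all matrix entries $p$, so $g=p$, and this CRG is not core for any $p$. Two black vertices joined by a white edge have $g\le\frac12$ (equal weights), and for $p<\frac12$ the form $p+(1-2p)(x_1^2+x_2^2)$ gives $g=\frac12<1-p$, so this CRG is $p$-core. For $\mathrm{Forb}(\{K_2\})$, membership in $\mathcal K(\mathcal H)$ means no black vertex and no gray or black edge. All matrices then have constant entries $p$, in agreement with $\mathrm{ed}(p)=p$.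

We quote the following facts about a non-trivial $\mathcal H$. The function $\mathrm{ed}_{\mathcal H}$ is continuous and concave down, and
$$\mathrm{ed}_{\mathcal H}(p)=\min\{g_K(p):K\in\mathcal K_p(\mathcal H)\}\ \text{ (attained)},\qquad \mathrm{ed}_{\mathcal H}(p)\le g_K(p)\ \text{ for all }K\in\mathcal K(\mathcal H).\tag{1}$$

**Definition (accumulation point).** A point $p\in[0,1]$ is an accumulation point of $\mathcal H$ if for every open interval $I\ni p$ there is no finite $\mathcal K'\subseteq\mathcal K(\mathcal H)$ with $\mathrm{ed}_{\mathcal H}(q)=\min_{K\in\mathcal K'}g_K(q)$ for all $q\in I\cap[0,1]$.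

**Complements.** Let $\overline K$ be $K$ with white and black exchanged, on vertices and on edges. The two conditions in the definition of embedding change places, so $F\mapsto K\iff\overline F\mapsto\overline K$. Also $M_{\overline K}(1-p)=M_K(p)$, so $g_{\overline K}(1-p)=g_K(p)$. By (1), $p$ is an accumulation point of $\mathrm{Forb}(\mathcal F)$ if and only if $1-p$ is one of $\mathrm{Forb}(\{\overline F:F\in\mathcal F\})$.

### 1.3 Core CRGs below density one half

By (1) only core CRGs matter for computing $\mathrm{ed}_{\mathcal H}$. For $q<\frac12$ they are very restricted.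

**Lemma 1.1.** Let $0<q<\frac12$, let $K$ be $q$-core, $M=M_K(q)$, $g=g_K(q)$, and let $x$ be a minimizer. Then $x>0$ and $Mx=g\mathbf 1$. Moreover $K$ has no black edge, and every edge at a white vertex is gray.

*Proof.* We use one principle throughout: no feasible vector with a zero coordinate has value $\le g$. Otherwise the sub-CRG on its support would be proper with $g_{K'}(q)\le g$. In particular $x>0$. Since $x$ is interior to the simplex, the Lagrange condition says $Mx$ is a constant vector, and $x^TMx=g$ identifies the constant as $g$.

*No black edge.* For $i\ne j$ move weight from $j$ to $i$. As $(e_i-e_j)^TMx=0$, the value at $x+s(e_i-e_j)$ is $g+s^2(m_{ii}+m_{jj}-2m_{ij})$. If the bracket were $\le0$, then $s=x_j$ would give a feasible vector of value $\le g$ with a zero coordinate. So $m_{ii}+m_{jj}>2m_{ij}$. A black edge has $m_{ij}=1-q$, which is at least every diagonal entry because $q<\frac12$. So there is none.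

*Edges at a white vertex.* Let $i$ be white, $S=\{k:m_{ik}=q\}$, $R=\{k:m_{ik}=0\}$. Then $i\in S$, and $S\cup R$ is everything since there are no black edges. Write $x_S,x_R$ for the restrictions of $x$ (extended by zeros) and $x(S)=\sum_{k\in S}x_k$. We have $g=(Mx)_i=q\,x(S)$, so
$$q\,x(S)^2=g\,x(S)=\sum_{k\in S}x_k(Mx)_k=x_S^TMx_S+x_S^TMx_R.$$
Now move all the weight of $S$ to $i$: let $y=x_R+x(S)e_i$. Since $m_{ik}=0$ for $k\in R$,
$$y^TMy=x_R^TMx_R+q\,x(S)^2=x_R^TMx_R+x_S^TMx_S+x_S^TMx_R\le x^TMx=g,$$
because the right side contains $x_S^TMx_R\ge0$ twice. If $S\ne\{i\}$, then $y$ has a zero coordinate, a contradiction. So $S=\{i\}$, and all edges at $i$ are gray. $\square$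

### 1.4 The CRGs $K_G$ and the largest eigenvalue

For a graph $G$ let $K_G$ be the CRG on $V(G)$ with all vertices black, edges of $G$ gray, and non-edges white. By Lemma 1.1, a $q$-core CRG with no white vertex is of this form when $0<q<\frac12$. Put $t=\frac1q-2>0$. Then $M_{K_G}(q)=qJ+(1-2q)I-qA_G$ (check: diagonal $1-q$, edge $0$, non-edge $q$). Dividing by $q$,
$$g_{K_G}(q)=q\,(1-h_G(t)),\qquad h_G(t)=\max_{x\ge0,\ \sum x_i=1}\big(x^TA_Gx-t|x|^2\big),\tag{2}$$
$$h_G(t)>0\iff\lambda_1(G)>t.\tag{3}$$
For (3): if $\lambda_1(G)>t$, a nonnegative eigenvector normalized to sum $1$ gives the value $(\lambda_1(G)-t)|x|^2>0$. Conversely $x^TA_Gx\le\lambda_1(G)|x|^2$. So $K_G$ beats a single white vertex at $q$ exactly when $\lambda_1(G)>\frac1q-2$.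

If $G'$ is a subgraph of $G$, then $F\mapsto K_{G'}$ implies $F\mapsto K_G$, because a gray edge permits everything a white edge permits.

### 1.5 From graph classes to hereditary properties

We now build a family $\mathcal F$ that makes a prescribed subgraph-closed class of graphs $G$ appear as the $K_G$ in $\mathcal K(\mathcal H)$. A star will bound the degrees and exclude white vertices alongside others. A suitable blow-up $F_A$ will forbid $A$ as a subgraph.

**Proposition 1.2.** Let $\Delta\ge1$, let $\mathcal A$ be a set of graphs, each with at least one edge, and let $\mathcal G$ be the class of graphs $G$ with $\Delta(G)\le\Delta$ and no subgraph isomorphic to a member of $\mathcal A$. Suppose $t_0=\sup_{G\in\mathcal G}\lambda_1(G)$ is not attained. Then there is a family $\mathcal F$, finite if $\mathcal A$ is finite, with $\mathrm{Forb}(\mathcal F)$ non-trivial and having an accumulation point at $1/(2+t_0)$.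

*Proof.* Since $K_1\in\mathcal G$ and $\lambda_1(K_1)=0$, non-attainment gives $0<t_0\le\Delta$.

**Step 1: the family.** Let $\nu=3(\Delta+1)^2$ and $s=3(\Delta+1)$. We need a bipartite graph $\beta$ with parts of size $\nu$ such that between any $s$-subset of one part and any $s$-subset of the other there is both an edge and a non-edge. A uniformly random bipartite graph fails with probability at most $2^{2\nu}\cdot2\cdot2^{-s^2}<1$, because $s^2=9(\Delta+1)^2>6(\Delta+1)^2+1=2\nu+1$. So $\beta$ exists. For $A\in\mathcal A$ let $F_A$ be obtained from $A$ by replacing each vertex $a$ by a clique $Q_a$ of size $\nu$, placing a copy of $\beta$ with parts $Q_a,Q_b$ when $ab\in E(A)$, and no edges between $Q_a$ and $Q_b$ otherwise. Put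
$$\mathcal F=\{K_{1,\Delta+2}\}\cup\{F_A:A\in\mathcal A\},\qquad\mathcal H=\mathrm{Forb}(\mathcal F).$$
No member is a clique or an anti-clique: the star has at least two leaves, and $F_A$ contains the clique $Q_a$ and a non-edge of $\beta$. Hence $\mathcal H$ contains all cliques and all anti-cliques, so it is non-trivial, and the single white vertex is in $\mathcal K(\mathcal H)$.

**Step 2: if $G\in\mathcal G$, then $K_G\in\mathcal K(\mathcal H)$.** Suppose $K_{1,\Delta+2}\mapsto K_G$. Two leaves are non-adjacent and all vertices of $K_G$ are black, so the leaves have distinct images. Each image is equal to or gray-adjacent to the image of the center. So there are at most $\Delta+1$ leaves, a contradiction.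

Suppose $\varphi$ embeds $F_A$ in $K_G$. Adjacent vertices have equal or gray-adjacent images, so $\varphi(Q_a)$ is a clique of $G$ and has at most $\Delta+1$ vertices. By pigeonhole some $f(a)\in V(G)$ is the image of a set $Q_a'\subseteq Q_a$ with at least $\nu/(\Delta+1)=s$ vertices. If $ab\in E(A)$, there is a non-edge between $Q_a'$ and $Q_b'$. It cannot sit on one black vertex, so $f(a)\ne f(b)$. There is also an edge between them, so $f(a)f(b)$ is gray, that is, an edge of $G$. If $a\ne b$ are non-adjacent in $A$, the non-edges between $Q_a'$ and $Q_b'$ again show $f(a)\ne f(b)$. So $f$ is injective and maps edges to edges. This exhibits $A$ as a subgraph of $G$, a contradiction.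

**Step 3: if $K_G\in\mathcal K(\mathcal H)$, then $G\in\mathcal G$.** If $v$ had $\Delta+1$ neighbors in $G$, map the center and one leaf of $K_{1,\Delta+2}$ to $v$ and the other $\Delta+1$ leaves to distinct neighbors. This is an embedding, a contradiction. If $A\in\mathcal A$ is a subgraph of $G$, then $F_A\mapsto K_A$ by $Q_a\mapsto a$, hence $F_A\mapsto K_G$, a contradiction.

**Step 4: for $0<q<\frac12$, every $q$-core $K\in\mathcal K(\mathcal H)$ is a single white vertex or $K_G$ with $G\in\mathcal G$.** If $K$ has a white vertex $i$ and another vertex $j$, then $ij$ is gray by Lemma 1.1 and the star embeds (leaves to $i$, center to $j$), a contradiction. Otherwise $K$ is a single white vertex, or all vertices are black and there are no black edges. In the latter case $K=K_G$, and Step 3 applies.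

**Step 5: accumulation.** The idea is that finitely many $G\in\mathcal G$ have $\lambda_1$ bounded away from $t_0$, so they miss some $t<t_0$ that another member of $\mathcal G$ exceeds. Let $p_0=1/(2+t_0)\in(0,\frac12)$, let $I\ni p_0$ be open and $\mathcal K'\subseteq\mathcal K(\mathcal H)$ finite. (If $\mathcal K'$ is empty it computes nothing.) Only finitely many $G\in\mathcal G$ have $K_G$ as a sub-CRG of a member of $\mathcal K'$. Let $\Lambda$ be the maximum of their $\lambda_1$, or $0$ if there are none. By non-attainment $\Lambda<t_0$. Choose $q\in I$ with $q<\frac12$ and $\Lambda\le t:=\frac1q-2<t_0$; any $q$ just above $p_0$ will do.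

For $K\in\mathcal K'$ take a sub-CRG $K''$ with fewest vertices among those with $g_{K''}(q)=g_K(q)$. A proper sub-CRG of $K''$ is a sub-CRG of $K$, so its value is $\ge g_K(q)$, and by minimality it is not equal to it. So $K''$ is $q$-core, and it is in $\mathcal K(\mathcal H)$. By Step 4 it is a white vertex, and then $g_K(q)=q$, or it is $K_G$ with $\lambda_1(G)\le\Lambda\le t$, and then $h_G(t)\le0$ and $g_K(q)\ge q$ by (2) and (3). Thus $\min_{K\in\mathcal K'}g_K(q)\ge q$. On the other hand some $G\in\mathcal G$ has $\lambda_1(G)>t$, and then $\mathrm{ed}_{\mathcal H}(q)\le g_{K_G}(q)<q$ by Step 2 and (1)–(3). So $\mathcal K'$ does not compute $\mathrm{ed}_{\mathcal H}$ on $I$. $\square$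

**A hand computation.** Steps 1–4 do not use non-attainment. Take $\Delta=1$ and $\mathcal A=\emptyset$, so $\mathcal H=\mathrm{Forb}(\{K_{1,3}\})$ and $\mathcal G$ consists of disjoint unions of copies of $K_1$ and $K_2$. For weights $a,b$ on an edge, $2ab-t(a^2+b^2)\le\frac{1-t}2(a+b)^2$. An isolated vertex of weight $a$ contributes $-ta^2$. So if $t<1$, the largest $h_G(t)$ over $\mathcal G$ is $h_{K_2}(t)=\frac{1-t}2$, and if $t\ge1$ then all $h_G(t)\le0$. Since $q\big(1-\frac{1-t}2\big)=\frac{1-q}2$, we get $\mathrm{ed}_{\mathcal H}(q)=\min\{q,\frac{1-q}2\}$ on $(0,\frac12)$. Two CRGs suffice there. The supremum $t_0=1$ is attained, by $K_2$.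

### 1.6 Forbidding all cycles

**Proposition 1.3.** There is an infinite family $\mathcal F$ with $\mathrm{Forb}(\mathcal F)$ non-trivial and having an accumulation point at $1/4$.

*Proof.* Take $\Delta=2$ and $\mathcal A=\{C_k:k\ge3\}$ in Proposition 1.2. Then $\mathcal G$ is the class of disjoint unions of paths. By Section 1.1, $t_0=2$ is not attained, so $1/(2+2)=1/4$ is an accumulation point. $\square$

What changes if $\mathcal F$ has to be finite? Nothing in Proposition 1.2 does. But we now need a finite list $\mathcal A$ for which the supremum of $\lambda_1$ is not attained.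

## 2. Finite lists of forbidden subgraphs: degree two and periodic lattices

The problem comes from Christopher Cox, Ryan R. Martin and Daniel McGinnis, "Accumulation points of the edit distance function", arXiv:2107.06706 (2021): if $\mathcal F$ is finite and $\mathrm{Forb}(\mathcal F)$ is non-trivial, can $\mathrm{Forb}(\mathcal F)$ have an accumulation point in $(0,1)$? The answer is yes, and the results are as follows.

**Theorem 1.** There is a finite $\mathcal F$ such that $\mathrm{Forb}(\mathcal F)$ is non-trivial and has an accumulation point at $p=1/5$. (Taking complements gives one at $4/5$.)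

**Theorem 2.** The set of $p$ that are accumulation points of some non-trivial $\mathrm{Forb}(\mathcal F)$ with $\mathcal F$ finite is dense in $[0,\tfrac3{16}]\cup[\tfrac{13}{16},1]$.

**Theorem 3.** Let $\mathcal F$ be finite, contain a split graph, and let $\mathrm{Forb}(\mathcal F)$ be non-trivial. Then $\mathrm{Forb}(\mathcal F)$ has at most one accumulation point in $(0,\frac12)$ and at most one in $(\frac12,1)$. All its accumulation points in $(0,1)$ lie in $(0,\frac14)\cup(\frac34,1)$.

A split graph is one whose vertex set is the union of a clique and an independent set, for instance a star. Theorem 1 answers the question and does not depend on the other two. The families built for Theorems 1 and 2 contain a star or the complement of a star, so Theorem 3 applies to them. No classification is claimed for finite families without a split graph.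

**Degree two does not work.** The first thing to try is to keep $\Delta=2$ and replace "no cycles" by finitely many rules. Let $\mathcal A$ be finite, with at least one edge in each member. Members of $\mathcal G$ have paths and cycles as components. If some $P_k\notin\mathcal G$, then every connected member of $\mathcal G$ has fewer than $k$ vertices, since a larger path or cycle contains $P_k$. So $\lambda_1$ takes finitely many values on $\mathcal G$, and the supremum is attained. If all paths are in $\mathcal G$, let $m\ge2$ be at least the order of every member of $\mathcal A$. A subgraph of $C_{m+1}$ on at most $m$ vertices is a subgraph of $P_m$, so $C_{m+1}\in\mathcal G$. Its eigenvalue $2$ equals the supremum, which is again attained. The argument breaks because a long cycle looks like a path from every vertex, and finitely many forbidden subgraphs see only bounded neighborhoods.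

**Periodic lattices do not work.** Next try $\Delta=3$. By (S2), a graph in $\mathcal G$ has $\lambda_1=3$ exactly when it has a $3$-regular component. So it would suffice to have finitely many rules obeyed by finite graphs of average degree close to $3$, but by no finite $3$-regular graph. Large pieces of an infinite cubic lattice $\Lambda$ suggest themselves: forbid the connected graphs on at most $\kappa$ vertices that are not subgraphs of $\Lambda$. Take the hexagonal lattice, with vertices $a_z,b_z$ ($z\in\mathbb Z^2$) and edges $a_zb_z$, $b_za_{z+e_1}$, $b_za_{z+e_2}$. Let $\Theta_k$ be its quotient by $k\mathbb Z^2$ with $k>\kappa$, $k\ge2$; it is a finite cubic graph. Let $H$ be a connected subgraph of $\Theta_k$ on at most $\kappa$ vertices. Lift $H$ to the lattice along walks in $H$. Each step changes each coordinate of the index by at most $1$, so a cycle of $H$, having at most $\kappa<k$ edges, has displacement a multiple of $k$ of absolute value less than $k$ in each coordinate, that is, $0$. Hence the lift is well defined, and $H$ is isomorphic to a subgraph of $\Lambda$. So $\Theta_k$ obeys the rules and has $\lambda_1=3$.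

In both attempts, an infinite regular structure obeying local rules closes up into a finite regular one because it is periodic. So we want local rules that can be obeyed on the whole plane but never periodically. Wang tiles provide such rules.

## 3. Tilings written as cubic graphs

**Definition (Wang tiles).** A Wang tile is a unit square with colored sides, not to be rotated. Given a finite set $\mathcal W$ of tiles, a valid tiling is a map $\tau:\mathbb Z^2\to\mathcal W$ such that touching sides have equal colors.

For example, let the tile $X$ have left and bottom colored $0$, right and top colored $1$, and let $Y$ be $X$ with the colors exchanged. A right or upper neighbor of $X$ must be $Y$ and conversely. The valid tilings are the two checkerboards, both invariant under $(2,0)$ and $(0,2)$.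

**Berger's theorem** (R. Berger, *The undecidability of the domino problem*, Mem. AMS 66 (1966); also R. M. Robinson, Invent. Math. 12 (1971)). There is a finite set $\mathcal W$ of Wang tiles that has a valid tiling of $\mathbb Z^2$ but no valid tiling invariant under both translations $(k,0)$ and $(0,k)$ for any $k\ge1$.

Fix such a $\mathcal W$. We write a tiling as an uncolored cubic graph: a subdivided hexagonal lattice, whose vertices carry labels encoded by pendant gadgets. A gadget shows its label through its number of vertices, and it can be recognized because its edges lie in short cycles.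

**Labels.** Let $\mathcal L=\mathcal W\sqcup\{\mathsf N,\mathsf E,\mathsf S,\mathsf W\}$. Choose distinct integers $n_c\ge3$ for $c\in\mathcal L$, and put $\mu=\max_c(2n_c+1)$.

**The gadget $D_c$.** With $n=n_c$, it has vertices $r$ (the root) and $u_i,v_i$ for $i\in\mathbb Z_n$. The edges are $u_iu_{i+1}$, $v_iv_{i+1}$ for all $i$, $u_iv_i$ for $i\ne0$, and $ru_0,rv_0$. In words: a circular ladder with one rung subdivided by $r$. It is connected with $2n_c+1$ vertices, and all degrees are $3$ except $\deg r=2$. Every edge lies in a cycle of length at most $5$:

- $ru_0$, $rv_0$, $u_0u_{\pm1}$, $v_0v_{\pm1}$ lie in the $5$-cycles $r\,u_0u_{\pm1}v_{\pm1}v_0$;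
- every other $u_iu_{i+1}$ or $v_iv_{i+1}$ has $i,i+1\ne0$ and lies in the $4$-cycle $u_iu_{i+1}v_{i+1}v_i$;
- a rung $u_iv_i$ with $i\ne0$ lies in such a $4$-cycle with $i+1$ or $i-1$, at least one of which is nonzero because $n\ge3$.

**The graph $\Gamma_\tau$.** For a valid tiling $\tau$, let $L_\tau$ have for each $z\in\mathbb Z^2$ the vertices $a_z,b_z$ (no label), $m_z$ (label $\tau(z)$), and $N_z,E_z,S_z,W_z$ (labels $\mathsf N,\mathsf E,\mathsf S,\mathsf W$), with edges
$$a_zm_z,\quad m_zb_z,\quad a_zW_z,\quad a_zS_z,\quad b_zE_z,\quad b_zN_z,\quad E_zW_{z+e_1},\quad N_zS_{z+e_2}.$$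
Form $\Gamma_\tau$ by adding, for each labeled vertex $\ell$ with label $c$, a disjoint copy of $D_c$ and an edge from $\ell$ to its root. In $L_\tau$ the vertices $a_z,b_z$ have degree $3$ and labeled vertices have degree $2$. So $\Gamma_\tau$ is $3$-regular, and it is connected.

The next definitions make sense in any cubic graph, so that labels can be read without knowing where the graph came from.

**Definition (short, plain, label).** In a cubic graph, an edge is short if it lies in a cycle of length at most $5$. A vertex is plain if it is on no short edge. A short component is a component, with at least one edge, of the graph formed by the short edges. A plain vertex has label $c$ if it is adjacent to a vertex in a short component with exactly $2n_c+1$ vertices. It is unlabeled if it has no label.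

**These notions give the intended result in $\Gamma_\tau$.** The edge from a labeled vertex to its root is a bridge, so every cycle lies in a gadget or in $L_\tau$. Now $L_\tau$ is a subdivision, with each edge subdivided at least once, of the simple bipartite graph with edges $a_zb_z$ (through $m_z$), $b_za_{z+e_1}$ (through $E_z,W_{z+e_1}$) and $b_za_{z+e_2}$ (through $N_z,S_{z+e_2}$). Its cycles have length at least $4$ before subdivision, so at least $8$ in $L_\tau$. Hence the short edges are exactly the gadget edges, the short components are exactly the gadgets, the plain vertices are exactly the vertices of $L_\tau$, and since the $n_c$ are distinct, each vertex of $L_\tau$ has exactly its intended label ($a_z$ and $b_z$ have none).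

## 4. No finite cubic graph looks locally like the graphs $\Gamma_\tau$

**Lemma 4.1.** Let $\rho_0=2\mu+20$. There is no finite nonempty $3$-regular graph $G$ such that for every $v\in V(G)$ the graph $G[B_G(v,\rho_0)]$ is isomorphic to a subgraph of some $\Gamma_\tau$.

The plan is to read a tiling off such a $G$. Walking east and walking north will be two commuting permutations of a finite set, so the tiling is periodic. The hypothesis speaks only about subgraphs, but since both graphs are cubic there is no room for missing edges.

*Proof.* Suppose $G$ is such a graph, with embeddings $\psi_v:G[B_G(v,\rho_0)]\to\Gamma_{\tau_v}$, that is, injective maps taking edges to edges. Write $d$ for the distance in $G$.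

**Step 1: subgraph embeddings are local isomorphisms.** If $d(u,v)\le\rho_0-1$, then $N_G(u)$ lies in the ball, and $\psi_v$ maps its three elements to three distinct neighbors of $\psi_v(u)$, that is, bijectively onto $N(\psi_v(u))$. By induction on $s$, $\psi_v(B_G(v,s))=B(\psi_v(v),s)$ for $s\le\rho_0$. As $\psi_v$ is injective, the only vertices mapped into $B(\psi_v(v),s)$ are those of $B_G(v,s)$. Also, if $d(u,v)\le\rho_0-1$ and $\psi_v(w)$ is adjacent to $\psi_v(u)$, then $\psi_v(w)\in\psi_v(N_G(u))$, so $w\in N_G(u)$. So $\psi_v$ is an isomorphism from $G[B_G(v,\rho_0-1)]$ to $\Gamma_{\tau_v}[B(\psi_v(v),\rho_0-1)]$.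

**Step 2: short edges are preserved.** Let $d(u,v)\le\rho_0-3$. A cycle of length at most $5$ through $u$ lies in $B_G(u,2)\subseteq B_G(v,\rho_0-1)$. Similarly, one through $\psi_v(u)$ lies in $B(\psi_v(v),\rho_0-1)$. By Step 1 such cycles correspond, so an edge $uu'$ is short if and only if its image is.

**Step 3: plainness and labels are preserved at all $u$ with $d(u,v)\le\mu+17$.** First let $d(u,v)\le\rho_0-\mu-2$. By Step 2, $u$ is plain if and only if $\psi_v(u)$ is. Suppose they are not plain, and let $P$ be the gadget containing $\psi_v(u)$. It is connected with at most $\mu$ vertices, so $P\subseteq B(\psi_v(u),\mu-1)\subseteq B(\psi_v(v),\rho_0-3)$. By Step 1, $\psi_v^{-1}(P)\subseteq B_G(v,\rho_0-3)$, and $\psi_v$ maps $\psi_v^{-1}(P)$ bijectively onto $P$. The edges of $P$ pull back to edges of $G$ (Step 1), which are short (Step 2), so $\psi_v^{-1}(P)$ is connected by short edges. A short edge with an end in $\psi_v^{-1}(P)$ has a short image with an end in $P$, so the image lies in $P$, and no short edge leaves $\psi_v^{-1}(P)$. Thus $\psi_v^{-1}(P)$ is the short component of $u$, and it has $|P|$ vertices.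

Now let $d(u,v)\le\rho_0-\mu-3=\mu+17$. The neighbors of $u$ are covered by the previous paragraph, and $\psi_v$ maps $N_G(u)$ onto $N(\psi_v(u))$. So $u$ and $\psi_v(u)$ have the same labels if they are plain.

**Step 4: the vertices that carry tiles.** Let $X$ be the set of plain vertices of $G$ with a label in $\mathcal W$. In $\Gamma_\tau$ every vertex is within distance $\mu+2$ of some $m_z$: at most $\mu-1$ steps to a root, one step to $L_\tau$, and at most two more steps. Pick any $v\in V(G)$ and $m_z$ within $\mu+2$ of $\psi_v(v)$. By Step 1, $m_z=\psi_v(x)$ with $d(x,v)\le\mu+2$, and by Step 3, $x\in X$. So $X\ne\emptyset$. For $x\in X$, Step 3 with $v=u=x$ shows that $\psi_x(x)=m_z$ for some $z$ and that the only label of $x$ is $\tau_x(z)$.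

**Step 5: walking east is a permutation of $X$.** Write $x\,\Phi\,x'$ if $x,x'\in X$ and there is a path $x,\beta,\epsilon,\omega,\alpha,x'$ of plain vertices with $\alpha,\beta$ unlabeled, $\epsilon$ labeled $\mathsf E$ and $\omega$ labeled $\mathsf W$. In $\Gamma_\tau$ such a path from $m_z$ is forced. The vertex $\beta$ is $a_z$ or $b_z$, and of these only $b_z$ has a neighbor labeled $\mathsf E$. So the path is $m_z,b_z,E_z,W_{z+e_1},a_{z+e_1},m_{z+e_1}$. Backwards from $m_z$ it is forced too: only $a_z$ has a neighbor labeled $\mathsf W$, and the path runs through $a_z,W_z,E_{z-e_1},b_{z-e_1}$ to $m_{z-e_1}$. So in $\Gamma_\tau$ the unique successor of $m_z$ is $m_{z+e_1}$ and its unique predecessor is $m_{z-e_1}$.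

Let $x\in X$ and $\psi_x(x)=m_z$. Paths of length $5$ starting or ending at $x$ stay within distance $5\le\mu+17$ of $x$. By Steps 1 and 3 they correspond under $\psi_x$ to such paths at $m_z$, with plainness and labels preserved. So $x$ has exactly one $\Phi$-successor and exactly one $\Phi$-predecessor. Hence $\Phi$ is a permutation of $X$, and $\psi_x(\Phi x)=m_{z+e_1}$. The labels of $x$ and $\Phi x$ are $\tau_x(z)$ and $\tau_x(z+e_1)$, so they match horizontally.

**Step 6: walking north, and commutation.** With $\mathsf N,\mathsf S$ in place of $\mathsf E,\mathsf W$, the same argument gives a permutation $\Psi$ of $X$ with $\psi_x(\Psi x)=m_{z+e_2}$ and labels matching vertically. Consider $\Phi\Psi x$. The path from $\Psi x$ to $\Phi\Psi x$ stays within distance $10\le\mu+17$ of $x$, so $\psi_x$ carries it to a path of the required kind from $m_{z+e_2}$, which ends at $m_{z+e_1+e_2}$. Likewise $\psi_x(\Psi\Phi x)=m_{z+e_1+e_2}$. As $\psi_x$ is injective, $\Phi\Psi=\Psi\Phi$.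

**Step 7: a periodic tiling.** Fix $x_0\in X$, and let $\sigma(i,j)$ be the label of $\Phi^i\Psi^jx_0$ for $(i,j)\in\mathbb Z^2$. Steps 5 and 6 show that $\sigma$ is a valid tiling by $\mathcal W$; for vertical neighbors we use $\Psi\Phi^i\Psi^jx_0=\Phi^i\Psi^{j+1}x_0$. With $k=|X|!$ we have $\Phi^k=\Psi^k=\mathrm{id}$, so $\sigma$ is invariant under $(k,0)$ and $(0,k)$. This contradicts Berger's theorem. $\square$

## 5. An accumulation point at $1/5$ for a finite family

*Proof of Theorem 1.* Let $\kappa=3\cdot2^{\rho_0}$. Let $\mathcal A$ be the finite set of isomorphism types of connected graphs on at most $\kappa$ vertices that are not subgraphs of any $\Gamma_\tau$, where $\tau$ ranges over all valid tilings. Each has an edge, since $K_1$ is a subgraph of $\Gamma_\tau$. Let $\mathcal G$ be the class of Proposition 1.2 with $\Delta=3$. It is closed under subgraphs.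

**Step 1: $\lambda_1(G)<3$ for every $G\in\mathcal G$.** By (S2), $\lambda_1(G)\le3$, with equality only if some component $C$ is $3$-regular. Suppose so. For each $v\in V(C)$ the ball $C[B_C(v,\rho_0)]$ is connected with at most $1+3(2^{\rho_0}-1)\le\kappa$ vertices. It is a subgraph of $G$, so it is not in $\mathcal A$, so it is a subgraph of some $\Gamma_\tau$. This contradicts Lemma 4.1.

**Step 2: $\sup_{\mathcal G}\lambda_1=3$.** Fix a valid tiling $\tau$. Let $Q_n$ be the set of vertices of $\Gamma_\tau$ in the cells $z\in\{1,\dots,n\}^2$, including the attached gadgets. Subgraphs of $\Gamma_\tau[Q_n]$ are subgraphs of $\Gamma_\tau$, so $\Gamma_\tau[Q_n]\in\mathcal G$. The edges leaving $Q_n$ are those of the forms $E_zW_{z+e_1}$ and $N_zS_{z+e_2}$ that cross the boundary of the square. There are $n$ on each side, so $4n$ in all. As $|Q_n|\ge n^2$, the average degree is $3-4n/|Q_n|\ge3-4/n$, so $\lambda_1(\Gamma_\tau[Q_n])\ge3-4/n$ by (S0).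

So $t_0=3$ is not attained. Proposition 1.2 gives a finite $\mathcal F$ with $\mathrm{Forb}(\mathcal F)$ non-trivial and an accumulation point at $1/(2+3)=1/5$. Complementation gives $4/5$. $\blacksquare$

## 6. Trees hung on the cubic graphs, and density

To move the point $1/5$, we change the supremum $3$ by hanging a copy of a fixed rooted tree on every vertex of $\Gamma_\tau$.

### 6.1 The number $\lambda_T$

Let $T$ be a finite tree with root $o$ and depth $r\ge1$ (the maximum distance from $o$). Let $B$ be the adjacency matrix of $T-o$ and $b$ the indicator vector of the children of $o$. Every component of $T-o$ contains a child of $o$. For $\lambda>\lambda_1(B)$ put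
$$f_T(o)=1,\qquad f_T|_{T-o}=(\lambda-B)^{-1}b=\sum_{k\ge0}B^kb\,\lambda^{-k-1}>0 .$$
Positivity holds because every vertex of $T-o$ is joined within $T-o$ to a child of $o$. The equation $\lambda f_T=Bf_T+b$ on $T-o$ says that $\lambda f_T(y)=\sum_{z\sim y}f_T(z)$ for all $y\ne o$. Let
$$\varphi_T(\lambda)=\sum_{c\text{ child of }o}f_T(c)=b^T(\lambda-B)^{-1}b .$$
Expanding in an orthonormal eigenbasis of $B$, $\varphi_T$ is a sum of terms $\gamma^2/(\lambda-\theta)$ with $\theta\le\lambda_1(B)$ an eigenvalue and $\gamma$ the corresponding coordinate of $b$. So $\varphi_T$ is decreasing and tends to $0$ at infinity. It tends to $\infty$ as $\lambda\downarrow\lambda_1(B)$, because $b$ is not orthogonal to the Perron vector of a component attaining $\lambda_1(B)$. Hence $\lambda\mapsto\lambda-\varphi_T(\lambda)$ is an increasing bijection $(\lambda_1(B),\infty)\to\mathbb R$ with slope at least $1$. Define $\lambda_T$ by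
$$\lambda_T-\varphi_T(\lambda_T)=3.\tag{4}$$
Example: if $T$ is an edge, then $B=(0)$, $\varphi_T(\lambda)=1/\lambda$, and (4) gives $\lambda_T=\frac{3+\sqrt{13}}2$.

Let $\Gamma_\tau\circ T$ be obtained from $\Gamma_\tau$ by attaching a copy of $T$ at every vertex, with the root identified with that vertex, and similarly for other graphs. The vertices of $\Gamma_\tau$ are called base vertices. Let $f$ be the function equal to $f_T$ (at $\lambda=\lambda_T$) on each copy. Then $f>0$, $f=1$ on base vertices, and $Af=\lambda_Tf$: at a base vertex the neighbors sum to $3+\varphi_T(\lambda_T)=\lambda_T$, and elsewhere this is the equation for $f_T$.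

Let $\Delta$ be the maximum degree of $\Gamma_\tau\circ T$, which does not depend on $\tau$. Let $\rho=\rho_0+2r+1$, and let $\kappa$ be at least the size of any radius-$\rho$ ball in a graph of maximum degree at most $\Delta$. Let $\mathcal A$ be the finite set of connected graphs on at most $\kappa$ vertices that are not subgraphs of any $\Gamma_\tau\circ T$, and $\mathcal G$ the class of Proposition 1.2.

**Proposition 6.1.** $\sup_{\mathcal G}\lambda_1=\lambda_T$, and it is not attained. Hence $1/(2+\lambda_T)$ is an accumulation point of a non-trivial $\mathrm{Forb}(\mathcal F)$ with $\mathcal F$ finite.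

### 6.2 Proof of Proposition 6.1

**Step 1: lower bound.** Fix a valid tiling $\tau$. The graph $G_n=\Gamma_\tau[Q_n]\circ T$ is an induced subgraph of $\Gamma_\tau\circ T$, so it is in $\mathcal G$. Let $x=f|_{G_n}$. The only edges leaving $G_n$ are the $4n$ edges leaving $Q_n$. They join base vertices, where $f=1$. So $x^TAx=\lambda_T|x|^2-4n$. As $|x|^2\ge|Q_n|\ge n^2$, $\lambda_1(G_n)\ge\lambda_T-4/n$.

It remains to show $\lambda_1(G)<\lambda_T$ for $G\in\mathcal G$. We may take $G$ connected, since components of members of $\mathcal G$ are in $\mathcal G$. Each ball $G[B_G(v,\rho)]$ is connected with at most $\kappa$ vertices and is not in $\mathcal A$, so it has an embedding $\psi_v$ as a subgraph of some $\Gamma_{\tau_v}\circ T$. We would like to pull $f$ back and apply (S1). The trouble is that the pullbacks $f\circ\psi_v$ for different $v$ need not agree: a piece of $G$ shaped like a part of $T$ may go to a copy of $T$ under one $\psi_v$ and to base vertices under another. We need an intrinsic way to tell which vertices of $G$ must go to the base.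

**Step 2: alive vertices.** In any graph call every vertex $0$-alive, and call a vertex $j$-alive if it has at least two $(j-1)$-alive neighbors. By induction $j$-alive implies $(j-1)$-alive. For example, in a path on $2r+1$ vertices, a vertex at distance $i$ from the nearest end is $i$-alive and not $(i+1)$-alive (induction on $i$), so the middle vertex is $r$-alive and not $(r+1)$-alive. Vertices of a cycle are $j$-alive for all $j$.

In $\Gamma_\tau\circ T$, base vertices are $j$-alive for all $j$, as each has three base neighbors. A non-root vertex of a copy of $T$ has some height $\eta\le r-1$ (the maximum distance down to a descendant), and it is not $(\eta+1)$-alive. Indeed, if $\eta=0$ it has only one neighbor. If $\eta\ge1$, its children have height at most $\eta-1$, so by induction they are not $\eta$-alive, and only its parent can be. So it is not $r$-alive. The $r$-alive vertices of $\Gamma_\tau\circ T$ are exactly the base vertices.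

Next, if $u$ is $j$-alive in $G$ and $d(u,v)+j\le\rho$, then $\psi_v(u)$ is $j$-alive. For $j=0$ this is clear. For $j\ge1$, two $(j-1)$-alive neighbors $u'$ of $u$ satisfy $d(u',v)+(j-1)\le\rho$, and their images are distinct $(j-1)$-alive neighbors of $\psi_v(u)$. Therefore
$$u\ r\text{-alive in }G,\ d(u,v)\le\rho-r\ \Longrightarrow\ \psi_v(u)\text{ is a base vertex}.\tag{5}$$

**Step 3: the case that no vertex of $G$ is $r$-alive.** By the remarks in Step 2, $G$ has no cycle and no path of length $2r$. So $G$ is a tree of diameter less than $2r\le\rho$, it is a single ball of radius $\rho$, and $\psi_v$ embeds all of $G$ in some $\Gamma_\tau\circ T$. Then $F=f\circ\psi_v>0$ satisfies $A_GF\le\lambda_TF$. Since $\Gamma_\tau\circ T$ is infinite and connected, some image vertex has a neighbor outside the image, and there the inequality is strict. By (S1), $\lambda_1(G)<\lambda_T$.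

From now on the set $C$ of $r$-alive vertices of $G$ is nonempty.

**Step 4: what hangs on $C$.** Let $Y$ be a component of $G-C$. It has no cycle, as vertices of cycles are $r$-alive. There is exactly one edge between $Y$ and $C$. At least one exists because $G$ is connected. Suppose $y_1c_1\ne y_2c_2$ are two such edges, with $y_i\in Y$ and $c_i\in C$. Consider the walk formed by $c_1$, a path in $Y$ from $y_1$ to $y_2$, and $c_2$. Each vertex of the path has two distinct neighbors on the walk (if $y_1=y_2$, these are $c_1\ne c_2$). By induction on $j\le r$ all path vertices are $j$-alive, since $c_1,c_2$ are $r$-alive. So $y_1$ is $r$-alive, a contradiction.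

So $Y$ is a tree attached by one edge to some $c=c(Y)\in C$. Every $y\in Y$ has distance at most $r$ from $c$. To see this, let $c,y_1,\dots,y_d$ be a path with $y_i\in Y$. By induction on $j$, $y_i$ is $j$-alive whenever $j\le r$ and $d-i\ge j$: for $j\ge1$ the vertex $y_{i+1}$ exists, and $y_{i+1}$ and $y_{i-1}$ (or $c$, if $i=1$) are $(j-1)$-alive. If $d-1\ge r$, then $y_1$ would be $r$-alive, a contradiction.

**Step 5: gluing the local functions.** Define $F=1$ on $C$ and $F(y)=f(\psi_{c(Y)}(y))$ for $y\in Y$. For $c\in C$, (5) gives $f(\psi_c(c))=1=F(c)$. If $u\sim c$, then $F(u)=f(\psi_c(u))$: if $u\in C$, both sides are $1$ by (5), and if $u\in Y$, then $c(Y)=c$. Hence, since $\psi_c$ is injective and $f>0$,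
$$\sum_{u\sim c}F(u)=\sum_{u\sim c}f(\psi_c(u))\le\sum_{w\sim\psi_c(c)}f(w)=\lambda_Tf(\psi_c(c))=\lambda_TF(c).$$
If $y\in Y$ and $c=c(Y)$, all neighbors of $y$ lie in $Y\cup\{c\}$, which is inside $B_G(c,r)$, and $F=f\circ\psi_c$ there. So in the same way $\sum_{u\sim y}F(u)\le\lambda_TF(y)$. Thus $A_GF\le\lambda_TF$ with $F>0$. By (S1), $\lambda_1(G)\le\lambda_T$, with equality only if $A_GF=\lambda_TF$.

**Step 6: equality is impossible.** Suppose $A_GF=\lambda_TF$. As $f>0$, for each $c\in C$ and each $u$ in $\{c\}$ or in some $Y$ with $c(Y)=c$, the map $\psi_c$ takes $N_G(u)$ onto $N(\psi_c(u))$. We show that $G[C]$ is $3$-regular.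

Let $c(Y)=c$ and $Z=\{y\in Y:\psi_c(y)\text{ is a base vertex}\}$. If $y\in Z$, then the three base neighbors of $\psi_c(y)$ are images of neighbors of $y$. At most one of these is $c$ and the others lie in $Y$, so at least two lie in $Z$. A nonempty finite forest does not have minimum degree at least $2$, so $Z=\emptyset$. Hence the three base neighbors of $\psi_c(c)$, which are images of neighbors of $c$, are images of vertices of $C$. Conversely, by (5) all neighbors of $c$ in $C$ have base images. So $c$ has exactly three neighbors in $C$, and $G[C]$ is a finite nonempty $3$-regular graph.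

The vertices within distance $\rho_0$ of $c$ in $G[C]$ are within distance $\rho_0\le\rho-r$ of $c$ in $G$, so by (5) $\psi_c$ maps them to base vertices. Edges of $\Gamma_{\tau_c}\circ T$ between base vertices are edges of $\Gamma_{\tau_c}$. So the radius-$\rho_0$ ball of $G[C]$ about $c$ is isomorphic to a subgraph of $\Gamma_{\tau_c}$, for every $c\in C$. This contradicts Lemma 4.1. So $\lambda_1(G)<\lambda_T$. Proposition 1.2 now gives the last sentence of the statement. $\square$

### 6.3 The numbers $\lambda_T$ are dense in $[\frac{10}3,\infty)$

Given $\lambda>\frac{10}3$, we look for a tree $T$ with $\varphi_T(\lambda)$ slightly below $\lambda-3$. The trees will be paths with leaves attached, for which $\varphi_T$ is a kind of continued fraction.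

**Step 1: an expansion of $\lambda-3$.** Let $\theta\in(0,1)$ satisfy $\theta+\theta^{-1}=\lambda$; then $\theta<\frac13$. Put $x_1=\lambda-3=\theta+\theta^{-1}-3\in(\theta,\lambda)$. Given $x_i\in(\theta,\lambda)$, choose an integer $k_i\ge0$ with $y_i=x_i-k_i/\lambda\in(\theta,\theta+\frac1\lambda]$, and put $x_{i+1}=\lambda-1/y_i$. As $y_i>\theta$ and $\lambda-1/\theta=\theta$, again $x_{i+1}\in(\theta,\lambda)$. Thus
$$x_i=\frac{k_i}\lambda+\frac1{\lambda-x_{i+1}},\qquad y_i=\frac1{\lambda-x_{i+1}}\le\theta+\frac1\lambda\le\frac13+\frac3{10}=\frac{19}{30}.$$

**Step 2: truncation.** For $n\ge1$ let $s_{n+1}=0$ and $s_i=\frac{k_i}\lambda+\frac1{\lambda-s_{i+1}}$ for $i=n,\dots,1$. Going down from $i=n+1$, we get $0\le s_i\le x_i$, and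
$$x_i-s_i=\frac{x_{i+1}-s_{i+1}}{(\lambda-x_{i+1})(\lambda-s_{i+1})}\le y_i^2\,(x_{i+1}-s_{i+1}),$$
so $0\le x_1-s_1\le(\frac{19}{30})^{2n}\lambda$.

**Step 3: the tree.** Let $T$ be the path $o=o_1,\dots,o_{n+1}$ with $k_i$ leaves attached at $o_i$ for $1\le i\le n$. Put $f(o_1)=1$, $f(o_{i+1})=f(o_i)/(\lambda-s_{i+1})$, and $f=f(o_i)/\lambda$ on the leaves at $o_i$. Then $f>0$. We check $\lambda f(y)=\sum_{z\sim y}f(z)$ at every $y\ne o$. At an attached leaf it is the definition. At $y=o_i$ with $2\le i\le n$, dividing by $f(o_i)$, it reads $\lambda=(\lambda-s_i)+\frac{k_i}\lambda+\frac1{\lambda-s_{i+1}}$, which is the recursion for $s_i$. At $y=o_{n+1}$ it reads $\lambda=\lambda-s_{n+1}$.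

So on $T-o$ we have $Bf=\lambda f-b\le\lambda f$, with strict inequality at the children of $o$, hence somewhere in each component. By (S1) on each component, $\lambda>\lambda_1(B)$. Since $(\lambda-B)f=b$ on $T-o$, $f=f_T$ at this $\lambda$, and $\varphi_T(\lambda)=\frac{k_1}\lambda+f(o_2)=\frac{k_1}\lambda+\frac1{\lambda-s_2}=s_1$.

**Step 4: conclusion.** Hence $\lambda-\varphi_T(\lambda)=\lambda-s_1=3+(x_1-s_1)$. By (4), and since the slope of $\lambda\mapsto\lambda-\varphi_T(\lambda)$ is at least $1$, $0\le\lambda-\lambda_T\le x_1-s_1\to0$ as $n\to\infty$. So the numbers $\lambda_T$ are dense in $[\frac{10}3,\infty)$.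

*Proof of Theorem 2.* By Proposition 6.1 each $1/(2+\lambda_T)$ is an accumulation point for a finite family. By Section 6.3 these points are dense in $[0,\frac1{2+10/3}]=[0,\frac3{16}]$. Complementation gives $[\frac{13}{16},1]$. $\blacksquare$

## 7. Families containing a split graph

We prove Theorem 3. It uses Smith's theorem (J. H. Smith, 1970): the finite connected graphs with $\lambda_1<2$ are the Dynkin diagrams $A_n$, $D_n$, $E_6$, $E_7$, $E_8$. Here $A_n$ is the path on $n$ vertices, $D_n$ ($n\ge4$) is a path on $n-1$ vertices with one more leaf attached at its second vertex, and $E_n$ is a tree on $n$ vertices.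

Let $\mathcal H=\mathrm{Forb}(\mathcal F)$, let $S_0\in\mathcal F$ be split, $D=|S_0|-1$ and $m=\max_{F\in\mathcal F}|F|$. Since $K_1$ is both a clique and an anti-clique, it is not in $\mathcal F$, so every member has at least two vertices. The complement of a split graph is split, so complementation reduces the statements about $(\frac12,1)$ to those about $(0,\frac12)$. Let $q\in(0,\frac12)$ and $t=\frac1q-2$.

**Step 1: the $q$-core CRGs.** A $q$-core $K\in\mathcal K(\mathcal H)$ does not contain both a white and a black vertex. By Lemma 1.1 they would be joined by a gray edge, and $S_0$ would embed, its clique part going to the black vertex and its independent part to the white one. So by Lemma 1.1, $K$ is either $U_w$, the CRG of $w$ white vertices with all edges gray, for which $g_{U_w}(q)=\min q|x|^2=q/w$, or $K_G$ with $G$ in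
$$\mathcal G_{\mathcal H}=\{G:K_G\in\mathcal K(\mathcal H)\}.$$
This class is closed under subgraphs (Section 1.4). If $\Delta(G)\ge|S_0|$, then $S_0\mapsto K_G$: send the clique part to a vertex of maximum degree and the independent part to distinct neighbors of it. So $\Delta(G)\le D$ for all $G\in\mathcal G_{\mathcal H}$. Let $w^*$ be the largest $w\ge0$ with $w=0$ or $U_w\in\mathcal K(\mathcal H)$. It is less than $m$, since any $F$ with $|F|\le w$ embeds injectively in $U_w$.

**Step 2: good CRGs are small and connected.** Let $K_G\in\mathcal K(\mathcal H)$ be $q$-core with $h=h_G(t)>0$ and optimal $x$. By Lemma 1.1 and (2), $x>0$ and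
$$\sum_{u\in N(v)}x_u=h+t\,x_v\qquad\text{for all }v.\tag{6}$$
Summing over $v$ gives $|G|h+t=\sum_u\deg(u)x_u$, so
$$|G|\,h\le D.\tag{7}$$
Also $G$ is connected. Suppose $G=G_1\sqcup G_2$, and let $\alpha\in(0,1)$ be the mass of $x$ on $G_1$. Then $h\le\alpha^2h_{G_1}(t)+(1-\alpha)^2h_{G_2}(t)$. If the larger of $h_{G_1}(t),h_{G_2}(t)$ is positive, the right side is less than it, which contradicts that $K_G$ is $q$-core. Otherwise $h\le0$, a contradiction.

**Step 3: at most one accumulation point in $(0,\frac12)$.** We distinguish cases by $w^*$.

If $w^*=0$, a single white vertex is not in $\mathcal K(\mathcal H)$, so some anti-clique on $j$ vertices is in $\mathcal F$. It embeds in $K_G$ whenever $|G|\ge j$, so $\mathcal G_{\mathcal H}$ is finite up to isomorphism. Finitely many CRGs suffice on $(0,\frac12)$.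

If $w^*\ge2$, a $q$-core $K_G$ with $g_{K_G}(q)<q/w^*$ has $h_G(t)>1-\frac1{w^*}\ge\frac12$, so $|G|<2D$ by (7). Hence $U_{w^*}$ and the $K_G$ with $G\in\mathcal G_{\mathcal H}$, $|G|<2D$, suffice on $(0,\frac12)$.

Let $w^*=1$. If $\mathcal G_{\mathcal H}=\emptyset$, then $\mathrm{ed}_{\mathcal H}(q)=q$ on $(0,\frac12)$, computed by $U_1$. Otherwise let $t_0=\sup_{\mathcal G_{\mathcal H}}\lambda_1\le D$. By (2) and (3), $\mathrm{ed}_{\mathcal H}(q)=q$ if $t\ge t_0$, computed by $U_1$, and $\mathrm{ed}_{\mathcal H}(q)<q$ if $t<t_0$. Let $q_1\in(\frac1{2+t_0},\frac12)$. The continuous function $1-\mathrm{ed}_{\mathcal H}(q)/q$ is positive at $q_1$, so it is at least some $\eta>0$ on a neighborhood of $q_1$ in $(\frac1{2+t_0},\frac12)$. There every minimizing $q$-core is a $K_G$ with $h_G(t)=1-\mathrm{ed}_{\mathcal H}(q)/q\ge\eta$, so $|G|\le D/\eta$, and finitely many suffice. Points below $1/(2+t_0)$ have a neighborhood where $U_1$ suffices. So the only possible accumulation point in $(0,\frac12)$ is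
$$p_0=\frac1{2+t_0}.$$

**Step 4: $t_0\ge2$ at an accumulation point.** Suppose $p_0\in(0,\frac12)$ is an accumulation point; then $w^*=1$ and $t_0>0$. We claim there are $q_n\downarrow p_0$ and $q_n$-core $K_{G_n}\in\mathcal K(\mathcal H)$ attaining $\mathrm{ed}_{\mathcal H}(q_n)<q_n$ with $|G_n|\to\infty$. For $q\in(p_0,\frac12)$ every minimizing $q$-core is a $K_G$. If for some $\varepsilon>0$ and some bound every $q\in(p_0,p_0+\varepsilon)$ had a minimizing $q$-core of order within that bound, then $U_1$ and finitely many $K_G$ would suffice near $p_0$. So for each $n$ there is $q_n\in(p_0,p_0+\frac1n)$ all of whose minimizing cores have more than $n$ vertices. Pass to a decreasing subsequence.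

Put $t_n=\frac1{q_n}-2$, so that $t_n<t_0$ and $t_n\uparrow t_0$, and $h_n=h_{G_n}(t_n)>0$. The $G_n$ are connected (Step 2) with degrees at most $D$ and $|G_n|\to\infty$, so they contain arbitrarily long paths. Hence all paths are in $\mathcal G_{\mathcal H}$, and $t_0\ge2$ by Section 1.1.

**Step 5: if $t_0=2$, the optimal weights do not spread out.** Suppose $t_0=2$. As in Section 2, a long cycle sneaks in: $C=C_{m+1}$ is in $\mathcal G_{\mathcal H}$, because an embedding of $F\in\mathcal F$ in $K_C$ misses a vertex of $C$, giving $F\mapsto K_{P_m}$, which is impossible. The uniform weighting on $C$ gives $h_C(t)\ge(2-t)/(m+1)$. Since $K_{G_n}$ attains $\mathrm{ed}_{\mathcal H}(q_n)\le g_{K_C}(q_n)$, we have $h_n\ge h_C(t_n)$. With $x^{(n)}$ optimal for $G_n$,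
$$\frac{2-t_n}{m+1}\le h_n\le(\lambda_1(G_n)-t_n)\,|x^{(n)}|^2\le(2-t_n)\,|x^{(n)}|^2 .$$
As $t_n<2$ and $\sum_vx^{(n)}_v=1$, we get $\max_vx^{(n)}_v\ge|x^{(n)}|^2\ge\frac1{m+1}$. By (7), $h_n\to0$.

**Step 6: a limit graph.** Root $G_n$ at a vertex of maximum weight. For each $R$ the ball of radius $R$ about the root has at most $1+D+\dots+D^R$ vertices. So there are finitely many isomorphism types of such rooted induced balls, and finitely many ways in which the identification for radius $R+1$ can restrict to radius $R$. By passing to successive subsequences for $R=1,2,\dots$ and taking a diagonal sequence, we may assume that for each $R$ the balls of radius $R$ are eventually identified, compatibly, with one fixed rooted graph, and that the weights, which lie in $[0,1]$, converge. The limit is a connected graph $G_\infty$ of maximum degree at most $D$ with a function $y\ge0$ on its vertices. It is infinite, because $|G_n|\to\infty$ with $G_n$ connected of bounded degree, so for each $R$ there are vertices at distance $R$ from the root for large $n$. Every finite subgraph of $G_\infty$ is a subgraph of some $G_n$, hence is in $\mathcal G_{\mathcal H}$.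 Moreover $\sum_vy_v\le1$, $y_{\mathrm{root}}\ge\frac1{m+1}$, and passing to the limit in (6) with $h_n\to0$ and $t_n\to2$,
$$\sum_{u\sim v}y_u=2y_v\qquad\text{for all }v.$$
If $y_v=0$, then $y$ vanishes at all neighbors of $v$. As $y_{\mathrm{root}}>0$ and $G_\infty$ is connected, $y>0$ everywhere.

**Step 7: the contradiction.** Every finite connected subgraph of $G_\infty$ is a proper subgraph of a larger finite connected one, which has $\lambda_1\le t_0=2$. So it has $\lambda_1<2$ by (S0). By Smith's theorem those with at least $9$ vertices are paths or $D_k$'s. Apply this to large balls of $G_\infty$: a cycle, a vertex of degree at least $4$, or two vertices of degree $3$ would be visible in some ball. So $G_\infty$ is an infinite tree with at most one vertex of degree $3$ and all other degrees at most $2$. Being infinite, connected and of bounded degree, it contains a ray, and after discarding an initial part we have a ray $v_0v_1v_2\cdots$ with $\deg v_i=2$ for $i\ge1$. Along it $y_{v_{i-1}}+y_{v_{i+1}}=2y_{v_i}$, that is, $y_{v_{i+1}}-y_{v_i}=y_{v_i}-y_{v_{i-1}}$. So $y$ is affine along the ray. It is positive, so its slope is nonnegative,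 and then it is not summable. This contradicts $\sum_vy_v\le1$. Therefore $t_0>2$, and $p_0=1/(2+t_0)<\frac14$.

**Step 8: $p=\frac12$ is not an accumulation point.** First, finitely many CRGs suffice on $[\frac25,\frac12)$, where $0<t\le\frac12$. If $w^*\ne1$, this was shown in Step 3. If $w^*=1$ and $\mathcal G_{\mathcal H}=\emptyset$ or $t_0=0$, then $\mathrm{ed}_{\mathcal H}(q)=q$, computed by $U_1$. If $w^*=1$ and $t_0>0$, some member of $\mathcal G_{\mathcal H}$ has an edge, so $K_2\in\mathcal G_{\mathcal H}$. Equal weights give $h_{K_2}(t)\ge\frac{1-t}2\ge\frac14$, so $\mathrm{ed}_{\mathcal H}(q)\le\frac34q<q$. Hence any minimizing $q$-core is a $K_G$ with $h_G(t)\ge\frac14$, and $|G|\le4D$ by (7). Applying this to the complementary family, finitely many CRGs suffice on $(\frac12,\frac35]$ as well.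

Let $\mathcal K'$ be the union of the two finite sets. Since $\mathrm{ed}_{\mathcal H}\le g_K$ for all $K\in\mathcal K(\mathcal H)$, the members from one side do no harm on the other, and $\min_{K\in\mathcal K'}g_K=\mathrm{ed}_{\mathcal H}$ on $[\frac25,\frac35]\setminus\{\frac12\}$. Both sides are continuous, so equality holds at $\frac12$ too, and $\frac12$ is not an accumulation point.

Steps 3–7 show that $(0,\frac12)$ contains at most one accumulation point and that it lies in $(0,\frac14)$. Complementation gives at most one in $(\frac12,1)$, lying in $(\frac34,1)$, and Step 8 excludes $\frac12$. This proves Theorem 3. $\blacksquare$
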